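
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Blocker Wins the Ordered Chain Game\\ on the Three-Dimensional Wedge}


\begin{abstract}
In the ordered chain game on a poset, Walker builds a chain from bottom to top, one element per turn, while Blocker claims one element per turn to obstruct him. We consider the wedge of all nonnegative integer $d$-tuples with coordinate sum less than $k$. In dimension $2$ Walker cannot in general hit all $k$ levels, while for $d\ge 14$ he can, and it was conjectured that he can for every $d\ge 3$. We disprove this: for $d=3$ and every $k\ge 29$, Blocker can make Walker miss one of the levels $0,\dots,28$. It follows that in dimension $3$ Blocker can make Walker miss at least $\lfloor k/29\rfloor$ levels, and that the least dimension in which Walker can hit all levels for every $k$ lies between $4$ and $14$.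
\end{abstract}

\section{The game and the results}

Let $d,k\ge 1$ be integers. The \emph{$d$-dimensional $k$-wedge} $\vee^{(d)}_k$ is the poset of all $d$-tuples $x=(x_1,\dots,x_d)$ of nonnegative integers with $|x|:=x_1+\dots+x_d<k$, ordered coordinatewise: $x\preceq y$ if and only if $x_i\le y_i$ for all $i$. The elements with $|x|=\ell$ form \emph{level} $\ell$. The levels are $0,1,\dots,k-1$, and a chain has at most $k$ elements, with equality if and only if it hits every level.

In the \emph{ordered chain game} on a finite poset, Walker and Blocker alternately choose elements not chosen before, Walker moving first. Each element that Walker chooses after his first must be strictly above the one he chose on his previous turn. Blocker may choose any unchosen element; we say that he \emph{blocks} it. Play ends when Walker cannot move, and his aim is to have chosen as many elements as possible. Let $f_d(k)$ be the largest chain size that Walker can guarantee on $\vee^{(d)}_k$.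

Always $f_d(k)\le k$, and the question is whether Walker can hit all levels. To do so he must start at the origin and then always take a \emph{step} $x\mapsto x+e_i$, where $e_1,\dots,e_d$ are the unit vectors. There are $d$ possible steps, and Blocker removes only one element per turn, so large $d$ should favor Walker. For $d=1$ and $k\ge2$ Blocker simply takes the element just above the origin. Beyond that, two facts are known:
\begin{enumerate}
\item[(K1)] if $d\ge 14$, then $f_d(k)=k$ for all $k$;
\item[(K2)] $f_2(k)=\lceil 2k/3\rceil$ for all $k$.
\end{enumerate}
So somewhere between dimensions $2$ and $14$ there is a change of behavior. It was conjectured (see \cite{CKMPW}) that it occurs at once: that $f_d(k)=k$ for all $d\ge 3$ and all $k$. A count makes this plausible for $d=3$. A level $N$ has $\binom{N+2}{2}$ elements, and Blocker makes only $N$ moves before Walker could step onto it; for $N=28$ this is $28$ moves against $435$ elements. Nevertheless the conjecture is false.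

\begin{theorem}\label{thm:main}
For every $k\ge 29$, Blocker has a strategy in the ordered chain game on $\vee^{(3)}_k$ such that Walker misses at least one of the levels $0,1,\dots,28$. Hence $f_3(k)\le k-1$ for all $k\ge 29$.
\end{theorem}

\begin{theorem}\label{thm:conseq}
\begin{enumerate}
\item For all $d,j,k$ we have $f_d(j+k)\le f_d(j)+f_d(k)$. Hence $\lim_k f_d(k)/k=\inf_k f_d(k)/k$ exists, and for each $d$ either $f_d(k)=k$ for all $k$, or $\lim_k f_d(k)/k<1$.
\item For all $k$ we have $f_3(k)\le k-\lfloor k/29\rfloor$, and $\frac23\le \lim_k f_3(k)/k\le \frac{28}{29}$.
\item For all $d,k$ we have $f_d(k)\le f_{d+1}(k)$. Hence there is a threshold $d^*$ with $4\le d^*\le 14$ such that Walker can hit all levels of $\vee_k^{(d)}$ for every $k$ if and only if $d\ge d^*$.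
\end{enumerate}
\end{theorem}

We do not determine $d^*$, and we do not claim that $29$ is optimal.

The plan is as follows. Section~\ref{sec:two} shows the basic device, a small set of blocked elements that travels with Walker, in dimension $2$, where it decides the game at once. In dimension $3$ (Section~\ref{sec:locks}) the device still works, but Blocker needs two suitable blocked elements in place before he can start it. Sections~\ref{sec:walls} and~\ref{sec:end} show how he gets them. He is ready to fence off a fixed triangle of level $28$, building each part of the fence only when Walker heads for it. If Walker reaches the fence, it supplies the two elements; if he stays inside, Blocker has enough spare moves to prepare the interior. Section~\ref{sec:conseq} proves Theorem~\ref{thm:conseq}.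

\section{Two dimensions: a lock that travels}\label{sec:two}

When Walker is at $x$, call the elements $x+e_i$ his \emph{exits}. Take $d=2$ and let Blocker try to keep Walker off level $2$. Walker starts at $(0,0)$; Blocker blocks $(1,1)$. Say Walker steps to $(1,0)$. Of his two exits $(2,0)$ and $(1,1)$ the second is blocked; Blocker blocks the first, and Walker cannot step onto level $2$.

The same device works at a distance. Let $N$ be an even target level. When Walker is at $x$ with $n=N-|x|$ steps to go, call $x+\frac n2(1,1)$ his \emph{aim}: it is where he arrives if he divides his remaining steps evenly. The following statement is contained in (K2); we need only the idea of its proof.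

\begin{proposition}\label{prop:two}
Let $N\ge 2$ be even and $k\ge N+1$. On $\vee_k^{(2)}$ Blocker can make Walker miss one of the levels $0,\dots,N$.
\end{proposition}

\begin{proof}
We may assume that Walker starts at $0$ and only makes steps before reaching level $N$, since otherwise he misses a level. Blocker first blocks $\frac N2(1,1)$, and thereafter plays as described below. We claim that after each of Blocker's moves, with Walker at $x$ and $n\ge 1$ steps below level $N$,
\begin{itemize}
\item if $n$ is even, the aim $x+\frac n2(1,1)$ is blocked;
\item if $n$ is odd, both $p+e_1$ and $p+e_2$ are blocked, where $p=x+\frac{n-1}2(1,1)$.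
\end{itemize}
This holds after the first move, where $n=N$. Suppose that $n$ is even and the aim $a$ is blocked. If Walker makes step $i$ and $j$ is the other index, the new $p$ is $x+e_i+\frac{n-2}2(1,1)$, so $p+e_j=a$ is blocked, and Blocker blocks $p+e_i$ if necessary. Suppose that $n$ is odd and $p+e_1,p+e_2$ are blocked. If $n=1$, these are Walker's exits, and he cannot step onto level $N$. If $n>1$, step $i$ makes $p+e_i$ the new aim; it is blocked, and Blocker moves arbitrarily.
\end{proof}

Thus in dimension $2$ one block on the aim wins, and Blocker can place it on his first move. For $N=2$ this agrees with $f_2(3)=2$ from (K2).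

\section{Three dimensions: locked positions}\label{sec:locks}

\subsection*{Coordinates}

Fix $d=3$ and $k\ge 29$, so that level $28$ exists. If Walker does not start at the origin, or if before reaching level $28$ he makes a move that is not a step, then he misses a level in $\{0,\dots,28\}$, and Blocker may play arbitrarily from then on. \emph{We therefore assume from now on that Walker starts at $0$ and makes only steps until he reaches level $28$}, and Blocker's task is to keep such a Walker off level $28$. All blocks that matter will be on level $28$, where Walker has chosen no element yet.

A \emph{position} has Blocker to move and Walker at some $x$ with $n=28-|x|$ steps to go, $1\le n\le 28$; it also records which elements are blocked. Walker's aim is now $x+\frac n3\mathbf 1$, where $\mathbf 1=(1,1,1)$: the centroid of the triangle of points on level $28$ still above him. We describe points of level $28$ by \emph{shifted} coordinates, subtracting $(7,7,7)$; thus a level-$28$ point has shifted coordinates $z$ with $z_1+z_2+z_3=28-21=7$. The aim in shifted coordinates, multiplied by $3$ to make it integral, is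
\[
h=(h_1,h_2,h_3),\qquad h_i=3(x_i-7)+n,\qquad h_1+h_2+h_3=21,\qquad h_i\equiv n \pmod 3 .
\]
Step $i$ (the step $x\mapsto x+e_i$) adds $2$ to $h_i$ and subtracts $1$ from the other two entries. At the start $x=0$, $n=28$, so $h=(7,7,7)$.

All $h_i$ have the same residue modulo $3$. Write $h_i=3q_i+r$ with $r\in\{0,1,2\}$ and $q=(q_1,q_2,q_3)$; then $q_1+q_2+q_3=7-r$, and without the shift $q$ is the point $x+\frac{n-r}3\mathbf 1$. From the effect of a step on $h$, step $i$ acts as follows:
\begin{equation}\label{eq:steps}
\begin{aligned}
r=1\ &\to\ r=0: & q&\mapsto q+e_i;\\
r=0\ &\to\ r=2: & q&\mapsto q+e_i-\mathbf 1;\\
r=2\ &\to\ r=1: & q&\mapsto q+e_i.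
\end{aligned}
\end{equation}

\subsection*{The last four moves by hand}

In dimension $3$ Walker has three exits. To stop him at $n=1$, Blocker must find at least two of them blocked and block the third if it is open. What should he have at $n=2$, $3$, $4$?

\begin{example}\label{ex:four}
Let $n=4$ and write points relative to Walker's place, so that Walker is at $(0,0,0)$ and must be kept off level $4$. Suppose that two of the three points $(2,1,1),(1,2,1),(1,1,2)$ nearest to his aim are blocked. Blocker blocks the third. By symmetry, say Walker steps to $(1,0,0)$, so that $n=3$. His aim is now $(2,1,1)$, which is blocked, and so are its neighbors $(1,2,1)$ and $(1,1,2)$, which differ from it by $e_2-e_1$ and $e_3-e_1$. The neighbors in direction $1$, namely $(3,1,0)$ and $(3,0,1)$, may both be open, and Blocker blocks one of them, say $(3,1,0)$. Walker steps again.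
\begin{itemize}
\item If he goes to $(2,0,0)$, then of $(3,1,0),(3,0,1),(2,1,1)$ the first and third are blocked. Blocker blocks $(3,0,1)$. Whichever step follows, two of Walker's three exits are blocked; after a step to $(3,0,0)$, for instance, $(3,1,0)$ and $(3,0,1)$ are. Blocker blocks the last exit.
\item If he goes to $(1,1,0)$, then of $(2,2,0),(2,1,1),(1,2,1)$ the last two are blocked. Blocker blocks the first, and again any step leaves at most one open exit, which Blocker blocks. A step to $(1,0,1)$ is symmetric.
\end{itemize}
\end{example}

The condition at $n=4$ has the same form as the condition at $n=1$: two of the three points nearest to the aim are blocked. So the pattern repeats with period $3$ in $n$.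

\begin{definition}\label{def:locked}
A position is \emph{locked} if, in shifted coordinates,
\begin{itemize}
\item[(L1)] $r=1$ and at least two of $q+e_1,\ q+e_2,\ q+e_3$ are blocked; or
\item[(L2)] $r=2$ and at least two of $q+e_1+e_2,\ q+e_1+e_3,\ q+e_2+e_3$ are blocked; or
\item[(L0)] $r=0$ and at least three of these four assertions hold: ``$q$ is blocked''; and, for $i=1,2,3$, ``at least one of the two points $q+e_i-e_j$ with $j\ne i$ is blocked'' (the assertion for direction $i$).
\end{itemize}
\end{definition}

All points named here lie in the poset. Without the shift they are $x+\frac{n-1}3\mathbf 1+e_i$ in (L1), $x+\frac{n-2}3\mathbf 1+e_i+e_j$ in (L2), and $x+\frac n3\mathbf 1$ and $x+\frac n3\mathbf 1+e_i-e_j$ in (L0). In the last case $n\ge 3$, so no coordinate is negative. All are on level $28$.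

\begin{lemma}\label{lem:locked}
From a locked position Blocker can keep Walker off level $28$.
\end{lemma}

\begin{proof}
We use induction on $n$. In each case Blocker makes at most one block, and plays arbitrarily if none is needed; extra blocks do no harm. We show that Walker cannot step onto level $28$ (if $n=1$) or that every step leads to a locked position (if $n>1$). Throughout, $q'$ is the new value of $q$, given by \eqref{eq:steps}.

\emph{Case $r=1$.} Blocker makes all of $q+e_1,q+e_2,q+e_3$ blocked. If $n=1$, these are Walker's three exits, and he cannot step onto level $28$. If $n>1$, then after step $i$ we have $r=0$ and $q'=q+e_i$. Here $q'$ is blocked, and for each $j\ne i$ the point $q'+e_j-e_i=q+e_j$ is blocked. So three of the four assertions of (L0) hold: the one for $q'$ and those for the two directions $j\ne i$.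

\emph{Case $r=0$.} Blocker makes all four assertions of (L0) true. After step $i$ we have $r=2$ and $q'=q+e_i-\mathbf 1$. The three points of (L2) are $q'+\mathbf 1-e_l=q+e_i-e_l$ for $l=1,2,3$. The one with $l=i$ is $q$, which is blocked, and of the other two at least one is blocked by the assertion for direction $i$. So (L2) holds.

\emph{Case $r=2$.} Blocker makes all three points of (L2) blocked. After step $i$ we have $r=1$ and $q'=q+e_i$, and the two points $q'+e_j=q+e_i+e_j$ with $j\ne i$ are blocked. So (L1) holds.
\end{proof}

The opening position has $r=1$, so two free blocks before the game would give Blocker a locked position at once. He does not have them, and the rest of the proof obtains a locked position in the course of play.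

\section{The fence}\label{sec:walls}

In shifted coordinates let
\[
T=\{z\in\mathbb Z_{\ge 0}^3:\ z_1+z_2+z_3=7\},\qquad R=\{z\in T:\ \text{exactly one } z_i \text{ is } 0\}.
\]
All points of $T$ lie in the poset, since their unshifted coordinates are at least $7$. The set $R$, the sides of the triangle $T$ without the corners, has $3\cdot 6=18$ points (Figure~\ref{fig:T}). We write $520$ for $(5,2,0)$, and similarly for other points of $T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.9cm,0cm)},y={(0.45cm,0.779cm)}]
\draw[gray!60] (0,0)--(7,0)--(0,7)--cycle;
\foreach \p in {(1,0),(2,0),(3,0),(4,0),(5,0),(6,0),(0,1),(0,2),(0,3),(0,4),(0,5),(0,6),(1,6),(2,5),(3,4),(4,3),(5,2),(6,1)}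
  \fill \p circle (2.6pt);
\foreach \p in {(2,2),(3,2),(2,3),(2,1),(1,2),(4,1),(4,2),(1,4),(2,4)}
  \draw[fill=gray!50] \p circle (3.4pt);
\foreach \p in {(1,1),(5,1),(1,5),(3,1),(1,3),(3,3),(0,0),(7,0),(0,7)}
  \draw[fill=white] \p circle (2pt);
\node at (2.3333,2.3333) {$\times$};
\node[below] at (1,-0.1) {\scriptsize 610};
\node[below] at (2,-0.1) {\scriptsize 520};
\node[below] at (3,-0.1) {\scriptsize 430};
\node[below] at (4,-0.1) {\scriptsize 340};
\node[left] at (-0.1,1) {\scriptsize 601};
\node[left] at (-0.1,2) {\scriptsize 502};
\node[below left] at (0,0) {\scriptsize 700};
\node[below right] at (7,0) {\scriptsize 070};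
\node[above] at (0,7.1) {\scriptsize 007};
\end{tikzpicture}
\caption{The triangle $T$ of points on level $28$, in shifted coordinates; $abc$ stands for $(a,b,c)$. Black: the $18$ points of the fence $R$. Gray: the $9$ points of the set $U$ of Section~\ref{sec:end}, the permutations of $322$ and $421$. White: the other points of $T$, which Blocker's plan does not ask for before the position is locked. The cross is Walker's aim at the start.}
\label{fig:T}
\end{figure}

The next two subsections explain, by computing backward, what Blocker should have blocked when the aim comes close to the boundary of $T$. They motivate Definition~\ref{def:guarded}; the proof itself is the check in Lemma~\ref{lem:guarded}.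

\subsection*{Approaching a wall}

Consider the side $z_3=0$ and suppose that Walker's aim comes close to it, away from the corners. The aim has third coordinate $h_3/3$, and steps $1$ and $2$ each lower $h_3$ by $1$, while step $3$ moves the aim away from this wall. So we look at steps $1$ and $2$.

\begin{itemize}
\item $h_3=1$: then $r=1$, $q_3=0$, and the position is locked if the two wall points $q+e_1$, $q+e_2$ are blocked.
\item $h_3=2$: here $q_3=0$, and a step $1$ or $2$ leads to the previous case with $q+e_1$ or $q+e_2$ in place of $q$. So Blocker should leave all three wall points $q+2e_1$, $q+e_1+e_2$, $q+2e_2$ blocked. It suffices that he \emph{finds} two of them blocked.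
\item $h_3=3$: here $q_3=1$. Step $1$ changes $q$ to $q-e_2-e_3$, and the three points needed next become $q+2e_1-e_2-e_3$, $q+e_1-e_3$, $q+e_2-e_3$, of which two suffice. Step $2$ gives $q+e_1-e_3$, $q+e_2-e_3$, $q+2e_2-e_1-e_3$. So it is enough to leave the two common points $q+e_1-e_3$, $q+e_2-e_3$ blocked, hence to find one of them blocked.
\item $h_3=4$: here again $q_3=1$. Step $1$ asks for one of $q+2e_1-e_3$, $q+e_1+e_2-e_3$, and step $2$ for one of $q+e_1+e_2-e_3$, $q+2e_2-e_3$. Blocking the common point $q+e_1+e_2-e_3$ serves both, and nothing need be blocked in advance.
\end{itemize}
So one block per move suffices: as the aim descends, Blocker fills a run of $1,2,3$ consecutive wall points beneath it, and at $h_3=1$ the two that he needs are there.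

\subsection*{Approaching a corner}

Near a corner two walls come close at once. At $h=(13,4,4)$, where $q=(4,1,1)$, the rule above asks for $520$ on one wall and $502$ on the other in a single move. Blocker must therefore start earlier. Again we compute backward, now along the path $(9,6,6)\to(11,5,5)\to(13,4,4)\to(15,3,3)\to(17,2,2)$ of steps $1$; the other steps lead back to a single wall. The position $h=(17,2,2)$ has $r=2$, $q=(5,0,0)$, so it is locked by (L2) once $610$ and $601$ are blocked. At $(15,3,3)$ it suffices to leave $610,601,520,502$ blocked, that is, to find three of them. At $(13,4,4)$ it suffices to leave $520$, $502$ and one of $610,601$ blocked, at $(11,5,5)$ to leave $520$ and $502$, and at $(9,6,6)$ to leave one of these two. Each time one block suffices, and at $(9,6,6)$ nothing is needed in advance.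

\subsection*{Guarded positions}

These requirements, put together, form the following invariant.

\begin{definition}\label{def:guarded}
A position is \emph{guarded} if, after a permutation of the coordinates (applied to $h$ and to the blocked points alike), $h$ is one of the eleven triples in the table and the stated condition holds.
\begin{center}
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{c|c|c|l}
$r$ & $h$ & $q$ & condition when Blocker is to move\\ \hline
$1$ & $(7,7,7)$ & $(2,2,2)$ & none\\
$1$ & $(10,7,4)$ & $(3,2,1)$ & none\\
$1$ & $(13,4,4)$ & $(4,1,1)$ & at least two of these statements hold:\\
 & & & ``$520$ blocked'', ``$502$ blocked'', ``$610$ or $601$ blocked''\\ \hline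
$0$ & $(9,6,6)$ & $(3,2,2)$ & none\\
$0$ & $(9,9,3)$ & $(3,3,1)$ & at least one of $430,340$ blocked\\
$0$ & $(12,6,3)$ & $(4,2,1)$ & at least one of $520,430$ blocked\\
$0$ & $(15,3,3)$ & $(5,1,1)$ & at least three of $610,601,520,502$ blocked\\ \hline
$2$ & $(8,8,5)$ & $(2,2,1)$ & none\\
$2$ & $(11,5,5)$ & $(3,1,1)$ & at least one of $520,502$ blocked\\
$2$ & $(11,8,2)$ & $(3,2,0)$ & at least two of $520,430,340$ blocked\\
$2$ & $(14,5,2)$ & $(4,1,0)$ & at least two of $610,520,430$ blocked
\end{tabular}
\end{center}
\end{definition}

Where two entries of $h$ are equal, the condition is symmetric in the corresponding coordinates, so the choice of permutation does not matter. The starting position is guarded, by the first row.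

\begin{lemma}\label{lem:guarded}
In a guarded position with $n\ge 2$, Blocker can, by blocking at most one new point, which belongs to $R$, ensure that every step of Walker leads to a guarded or a locked position.
\end{lemma}

\begin{proof}
We go through the table. In each case we say what Blocker leaves blocked; by the condition in the table, this takes at most one new block, and all points named for this purpose belong to $R$. We then follow the three steps and check the condition for the new triple, whose row is found up to a permutation.

\smallskip
\noindent\emph{Residue $r=1$} (the new residue is $0$).
\begin{itemize}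
\item $(7,7,7)$. No block. The steps lead to the permutations of $(9,6,6)$, where there is no condition.
\item $(10,7,4)$. Leave $430$. Step $1$ leads to $(12,6,3)$, which needs $520$ or $430$. Step $2$ leads to $(9,9,3)$, which needs $430$ or $340$. Step $3$ leads to $(9,6,6)$, no condition.
\item $(13,4,4)$. Leave all three statements true. Step $1$ leads to $(15,3,3)$, which needs three of $610,601,520,502$: the points $520$, $502$ and one of $610,601$ are blocked. Step $2$ leads to $(12,6,3)$, and $520$ is blocked. Step $3$ leads to $(12,3,6)$, which needs $502$ or $403$, and $502$ is blocked.
\end{itemize}

\noindent\emph{Residue $r=0$} (the new residue is $2$).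
\begin{itemize}
\item $(9,6,6)$. Leave at least one of $520,502$. Step $1$ leads to $(11,5,5)$, whose condition is exactly this. Steps $2$ and $3$ lead to $(8,8,5)$ and $(8,5,8)$, no condition.
\item $(9,9,3)$. Leave $430$ and $340$. Step $1$ leads to $(11,8,2)$, which needs two of $520,430,340$. Step $2$ leads to $(8,11,2)$, which needs two of $250,340,430$. Step $3$ leads to $(8,8,5)$, no condition.
\item $(12,6,3)$. Leave $520$ and $430$. Step $1$ leads to $(14,5,2)$, which needs two of $610,520,430$. Step $2$ leads to $(11,8,2)$, which needs two of $520,430,340$. Step $3$ leads to $(11,5,5)$, and $520$ is blocked.
\item $(15,3,3)$. Leave $610,601,520,502$. Step $1$ leads to $(17,2,2)$ with $q'=(5,0,0)$; the points $q'+e_1+e_2=610$ and $q'+e_1+e_3=601$ are blocked, so the position is locked by (L2). Step $2$ leads to $(14,5,2)$, and $610,520$ are blocked. Step $3$ leads to $(14,2,5)$, which needs two of $601,502,403$, and $601,502$ are blocked.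
\end{itemize}

\noindent\emph{Residue $r=2$} (the new residue is $1$).
\begin{itemize}
\item $(8,8,5)$. No block. The steps lead to $(10,7,4)$, $(7,10,4)$ and $(7,7,7)$, no condition.
\item $(11,5,5)$. Leave $520$ and $502$. Step $1$ leads to $(13,4,4)$, where two of the three statements hold. Steps $2$ and $3$ lead to $(10,7,4)$ and $(10,4,7)$, no condition.
\item $(11,8,2)$. Leave $520,430,340$. Step $1$ leads to $(13,7,1)$ with $q'=(4,2,0)$; since $q'+e_1=520$ and $q'+e_2=430$ are blocked, the position is locked by (L1). Step $2$ leads to $(10,10,1)$ with $q'=(3,3,0)$; here $q'+e_1=430$ and $q'+e_2=340$ are blocked, so it is locked by (L1). Step $3$ leads to $(10,7,4)$, no condition.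
\item $(14,5,2)$. Leave $610,520,430$. Step $1$ leads to $(16,4,1)$ with $q'=(5,1,0)$; since $q'+e_1=610$ and $q'+e_2=520$ are blocked, the position is locked by (L1). Step $2$ leads to $(13,7,1)$ with $q'=(4,2,0)$, where $520$ and $430$ are blocked, so it is locked by (L1). Step $3$ leads to $(13,4,4)$, where ``$520$ blocked'' and ``$610$ or $601$ blocked'' hold. \qedhere
\end{itemize}
\end{proof}

\section{The budget: proof of Theorem~\ref{thm:main}}\label{sec:end}

By Lemma~\ref{lem:guarded}, Walker cannot carry his aim out of the triangle spanned by $T$ without being locked. But he may keep it inside until the end, and then Blocker needs a lock there. At $n=1$ we have $r=1$, so in a guarded position $h$ is, up to a permutation, one of $(7,7,7)$, $(10,7,4)$, $(13,4,4)$, and (L1) asks for two of the points $q+e_1,q+e_2,q+e_3$. These triples of points are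
\begin{equation}\label{eq:end}
\{322,\,232,\,223\},\qquad \{421,\,331,\,322\},\qquad \{511,\,421,\,412\}.
\end{equation}
Let $U$ consist of the $3$ permutations of $322$ and the $6$ permutations of $421$; it is the set of points of $T$ with all coordinates positive and not all odd. Each triple in \eqref{eq:end}, and each of its permutations, has at least two points in $U$. So it suffices to have blocked the nine points of $U$ by then. Note that $U\cap R=\emptyset$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
As explained in Section~\ref{sec:locks}, we may assume that Walker starts at $0$ and only makes steps until he reaches level $28$. Blocker plays as follows.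
\begin{itemize}
\item From the first locked position on, use the strategy of Lemma~\ref{lem:locked}.
\item Before that, while $n\ge2$: if Lemma~\ref{lem:guarded} calls for a block, make it. If not, block an unblocked point of $U$ if there is one, and otherwise play arbitrarily.
\end{itemize}
We show that a locked position always occurs, so that nothing more need be specified. The starting position is guarded. By Lemma~\ref{lem:guarded} the positions remain guarded until a locked one occurs; additional blocked points cannot destroy either property.

Suppose that none of the positions with $n=28,27,\dots,2$ is locked. If Walker never reaches level $27$ (he might run out of steps earlier), he misses a level. Otherwise the position with $n=1$ arises after $27$ moves of Blocker. Each move called for by Lemma~\ref{lem:guarded} blocked a new point of $R$, so there were at most $|R|=18$ of them. At least $9=|U|$ moves were therefore free, and all of $U$ is blocked. If the position with $n=1$ is not already locked, then it is guarded, and by \eqref{eq:end} at least two of $q+e_1,q+e_2,q+e_3$ are in $U$. They are blocked, so the position is locked by (L1) after all.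

Thus, unless Walker has already missed a level, a locked position occurs with some $n\ge 1$, and by Lemma~\ref{lem:locked} Walker is kept off level $28$. In every case he misses one of the levels $0,\dots,28$, and his chain has at most $k-1$ elements.
\end{proof}

\begin{remark}\label{rem:constants}
The constants arise as follows. With target level $N=3c+7$ and shift $(c,c,c)$, the aim again starts at $h=(7,7,7)$, and the argument uses the same sets $T$, $R$, $U$ and the same table. A larger $N$ only gives Blocker more moves, while the number of points that the plan may need before the lock stays $18+9=27$. The count above uses $N-1\ge 27$, and $N=28$ is the first level with $N\equiv 1\pmod 3$ that satisfies this.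
\end{remark}

\section{Consequences: proof of Theorem~\ref{thm:conseq}}\label{sec:conseq}

We need two general observations. In both, one player keeps track of an imagined game in addition to the real one.

\begin{lemma}\label{lem:general}
Let $P$ be a finite poset.
\begin{enumerate}
\item[(a)] If Blocker can hold Walker to at most $m$ elements on $P$, he can also do so when some additional elements of $P$ are blocked in advance.
\item[(b)] If $Q$ is a subset of $P$ with the induced order, then Walker can guarantee on $P$ at least as large a chain as on $Q$.
\end{enumerate}
In particular, $f_d(k')\le f_d(k)$ for $k'\le k$, and $f_d(k)\le f_{d+1}(k)$.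
\end{lemma}

\begin{proof}
(a) Blocker follows his strategy in an imagined game without the additional elements. When it asks for an element that is really blocked already, he records that element as chosen in the imagined game, makes an arbitrary real move, and counts its result as another additional element. (If no real move is left, Walker cannot move either.) Every element chosen in the imagined game is really chosen, so Walker's moves in the real game are legal in the imagined game, and the bound $m$ holds.

(b) Walker follows an optimal strategy in an imagined game on $Q$. Whenever Blocker chooses an element outside $Q$, or one that Walker already imagines as blocked, Walker imagines that Blocker has instead chosen some element of $Q$ that is unchosen in the imagined game; if there is none, the imagined game is over. Every element of $Q$ that is really blocked is blocked in the imagined game, so Walker's moves are legal in $P$.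

For the last statement, apply (b) to the lowest $k'$ levels of $\vee_k^{(d)}$, which form $\vee_{k'}^{(d)}$, and to the subset $\{x_{d+1}=0\}\cong\vee_k^{(d)}$ of $\vee_k^{(d+1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conseq}]
\emph{Part 1.} On $\vee_{j+k}^{(d)}$, as long as Walker's elements lie on levels below $j$, Blocker follows an optimal strategy for $\vee_j^{(d)}$, the lowest $j$ levels. So Walker takes at most $f_d(j)$ elements there. Suppose that Walker at some point first chooses an element $y$ with $|y|\ge j$. All his later elements lie in the up-set of $y$, which is $\{y+z: z\in\vee_{k'}^{(d)}\}$ with $k'=j+k-|y|\le k$. From then on Blocker plays an optimal strategy for $\vee_{k'}^{(d)}$ on this up-set, regarding $y$ as Walker's opening move at the origin. By Lemma~\ref{lem:general}(a), elements blocked earlier do no harm, so from $y$ on, $y$ included, Walker gets at most $f_d(k')$ elements, and $f_d(k')\le f_d(k)$ by Lemma~\ref{lem:general}. Altogether he gets at most $f_d(j)+f_d(k)$.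

Fekete's lemma says that if $a_{j+k}\le a_j+a_k$ for a sequence of nonnegative reals, then $\lim_k a_k/k$ exists and equals $\inf_k a_k/k$. Apply this with $a_k=f_d(k)$. If $f_d(k_0)<k_0$ for some $k_0$, the limit is at most $f_d(k_0)/k_0<1$; otherwise $f_d(k)=k$ for all $k$.

\emph{Part 2.} Theorem~\ref{thm:main} with $k=29$ gives $f_3(29)\le 28$. Write $k=29m+s$ with $0\le s<29$. By repeated use of Part 1, and since $f_3(s)\le s$ (this term being absent if $s=0$),
\[
f_3(k)\le 28m+s=k-m=k-\lfloor k/29\rfloor .
\]
Hence the limit is at most $\frac{28}{29}$. By Lemma~\ref{lem:general} and (K2), $f_3(k)\ge f_2(k)=\lceil 2k/3\rceil$, so it is at least $\frac23$.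

\emph{Part 3.} The inequality is in Lemma~\ref{lem:general}. Since also $f_{d+1}(k)\le k$, the set of those $d$ for which $f_d(k)=k$ for all $k$ contains $d+1$ whenever it contains $d$. It contains $14$ by (K1). It does not contain $3$ by Theorem~\ref{thm:main}, and hence it contains no $d\le 3$. So it consists of all $d\ge d^*$, where its least element $d^*$ satisfies $4\le d^*\le 14$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CKMPW}
Daniel W. Cranston, William B. Kinnersley, Kevin G. Milans, Gregory J. Puleo, and Douglas B. West,
\emph{Chain-making games in grid-like posets},
arXiv:1108.0710 (2011).
\end{thebibliography}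

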